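# Anosov–Katok pseudo-rotations that are not $C^0$ rigid

## 1. Torus actions, pseudo-rotations and rigidity

Throughout, $(M,\omega)$ is a closed connected symplectic manifold with a Riemannian metric and distance $d$. For maps of $M$ put $d_{C^0}(\varphi,\psi)=\max_{x\in M}d(\varphi(x),\psi(x))$. We write $\operatorname{Symp}(M,\omega)$ for the symplectomorphisms, $\operatorname{Symp}_0$ for the identity component, and $\operatorname{Ham}(M,\omega)$ for the Hamiltonian diffeomorphisms. We write $\mathbb T=\mathbb R/\mathbb Z$, and for one number $t$ (or class in $\mathbb T$), $\|t\|$ is its distance to $\mathbb Z$. For $\alpha\in\mathbb T^k$ put $\|\alpha\|=\max_i\|\alpha_i\|$.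

In coordinates with $\omega=\sum dx_i\wedge dI_i$ our sign convention is $\dot x_i=\partial_{I_i}G$, $\dot I_i=-\partial_{x_i}G$. So $G=I_1$ generates the translation $x_1\mapsto x_1+t$. The time-$t$ flow of $F$ is $\phi_F^t$. If $g$ is symplectic, the flow of $F\circ g$ is $g^{-1}\phi_F^tg$.

**Definition (Hamiltonian torus action, rank).** A Hamiltonian action of $\mathbb T^k$ is a group morphism $R:\mathbb T^k\to\operatorname{Ham}(M,\omega)$, $\alpha\mapsto R_\alpha$, such that $(\alpha,x)\mapsto R_\alpha(x)$ is smooth and which is Hamiltonian in the standard sense: the infinitesimal generators are the Hamiltonian vector fields of the components of a moment map. Its *rank* is the dimension of the torus $\mathbb T^k/\ker R$, which acts effectively.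

*Example 1.* Rotate $S^2$ about the vertical axis, with a rotation-invariant area form. Away from the poles, take the angle $x\in\mathbb T$ and the normalized height $I$ (the moment map). Then $\omega=dx\wedge dI$ and $R_\alpha(x,I)=(x+\alpha,I)$. On $S^2\times S^2$ with a product area form, $\mathbb T^2$ rotates the two factors separately. The rank is $2$, and the fixed points are the four pairs of poles. By contrast, letting $(\alpha_1,\alpha_2)\in\mathbb T^2$ rotate one $S^2$ by $\alpha_1+\alpha_2$ gives an action of rank $1$, since the kernel is the circle $\alpha_1+\alpha_2=0$.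

**Definition (pseudo-rotation).** A Hamiltonian diffeomorphism is a pseudo-rotation if it has finitely many periodic points.

*Example 2.* On $S^2\times S^2$ let $\alpha_1,\alpha_2$ be irrational. If $R_\alpha^n(u,v)=(u,v)$ with $n\ge1$, then $u$ is fixed by the rotation by $n\alpha_1\ne0$, so it is a pole, and likewise $v$. So $R_\alpha$ has exactly four periodic points. If $\alpha_1=p/q$ is rational, every $(u,\text{pole})$ is fixed by $R_\alpha^q$, and $R_\alpha$ is not a pseudo-rotation.

**Definition (AKPR).** Given the action $R$, a pseudo-rotation $\varphi$ is an *Anosov–Katok pseudo-rotation* if there are $h_m\in\operatorname{Symp}(M,\omega)$ and $\alpha_m\in\mathbb T^k$ with $h_m^{-1}R_{\alpha_m}h_m\to\varphi$ in the $C^\infty$ topology.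

*Example 3.* The $R_\alpha$ of Example 2 with irrational $\alpha_1,\alpha_2$ is an AKPR, with $h_m=\mathrm{Id}$ and $\alpha_m=\alpha$. So is $h^{-1}R_\alpha h$ for any $h\in \operatorname{Symp}(M,\omega)$. The definition becomes interesting when the $h_m$ diverge although the conjugates converge.

**Definition ($C^0$ rigid).** A map $\varphi$ is $C^0$ rigid if there are integers $n_i\to\infty$ with $d_{C^0}(\varphi^{n_i},\mathrm{Id})\to0$.

*Example 4.* Every $R_\alpha$ is $C^0$ rigid. By Dirichlet's theorem there are $n_i\to\infty$ with $\|n_i\alpha\|\to0$ (if $\alpha$ has finite order, take multiples of the order). The action map is uniformly continuous, so $R_\alpha^{n_i}=R_{n_i\alpha}\to\mathrm{Id}$ uniformly.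

*Example 5.* On $S^2$ of area $1$, with $I\in[-\frac12,\frac12]$, the Hamiltonian $\frac12I^2$ has time-1 map $\varphi(x,I)=(x+I,I)$. Thus $\varphi^n(x,I)=(x+nI,I)$. For $n\ge2$ the circle $I=\frac1{2n}\in(0,\frac14]$ is rotated by half a turn, so $d_{C^0}(\varphi^n,\mathrm{Id})$ is at least the minimum over $|I|\le\frac14$ of the distance from $(x,I)$ to $(x+\frac12,I)$, which is positive. So $\varphi$ is not $C^0$ rigid. But all points at rational height are periodic, so $\varphi$ is not a pseudo-rotation. Twisting destroys rigidity and at the same time creates periodic points.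

**Definition (exponentially Liouville).** $\alpha\in\mathbb T^k$ is exponentially Liouville if for every $c>0$ there is $n\in\mathbb N$ with $0<\|n\alpha\|<e^{-cn}$. An AKPR is exponentially Liouville if $h_m,\alpha_m$ can be chosen so that $\{\alpha_m\}$ has an exponentially Liouville limit point.

*Example 6.* Let $k=1$, $q_1=2$, $q_{j+1}=2q_j\lceil e^{jq_j}\rceil$, $\alpha=\sum_j 1/q_j$. Since $q_i\mid q_j$ for $i\le j$, we have $q_j\alpha\equiv q_j\sum_{i>j}1/q_i$. The ratios $q_{i+1}/q_i$ exceed $2$, so this number is positive and less than $2q_j/q_{j+1}\le e^{-jq_j}<\frac12$. For given $c$ take $n=q_j$ with $j\ge c$. A rational $p/q$ is not exponentially Liouville: its nonzero values $\|np/q\|$ are at least $1/q$, which beats $e^{-cn}$ for all $n\ge1$ once $c\geq\log q$.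

## 2. Is every Anosov–Katok pseudo-rotation $C^0$ rigid?

The question is taken from Dušan Joksimović, Sobhan Seyfaddini, "A Hölder-type inequality for the $C^0$ distance and Anosov-Katok pseudo-rotations", arXiv:2207.11813 (2022). An AKPR is a limit of conjugates of rotations, and rotations come back close to the identity. Must the limit come back too, uniformly on $M$?

Two known results suggest yes. Every exponentially Liouville AKPR is $C^0$ rigid. And every AKPR is rigid for the Hofer norm and for the spectral norm $\gamma$: along some $n_i\to\infty$ one has $\|\varphi^{n_i}\|_{\mathrm{Hof}}\to0$, respectively $\gamma(\varphi^{n_i})\to0$. We shall not use these results. The answer is nevertheless no.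

**Theorem A.** On $M=S^2\times S^2$ (any product area form, $\mathbb T^2$ rotating the two factors) there are $\alpha\in\mathbb T^2$ and $h_m\in\operatorname{Ham}(M)$ such that $h_m^{-1}R_\alpha h_m$ converges in $C^\infty$ to a Hamiltonian diffeomorphism $\varphi$ which has exactly $4$ periodic points (all fixed) and satisfies $\liminf_{|n|\to\infty}d_{C^0}(\varphi^n,\mathrm{Id})>0$. So $\varphi$ is an AKPR that is not $C^0$ rigid.

**Theorem B.** Let a smooth Hamiltonian torus action of rank $\ge2$ on a closed connected $(M,\omega)$ be given. The following are equivalent: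

- (i) the action has finitely many fixed points;
- (ii) an AKPR exists for this action;
- (iii) there is an AKPR $\varphi$ for this action with $\liminf_{|n|\to\infty}d_{C^0}(\varphi^n,\mathrm{Id})>0$ (in particular, not $C^0$ rigid).

Actions of rank $1$, for instance the rotation of $S^2$, are not settled by this argument.

In Theorem A a single $\alpha$ serves for all $m$. By the first known result this $\alpha$ cannot be exponentially Liouville, for otherwise $\varphi$ would be rigid.

## 3. Smooth conjugates are rigid; limits lose an exponential factor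

Let $\varphi=h^{-1}R_\alpha h$ with a fixed $h$. Then $\varphi^{n}=h^{-1}R_{n\alpha}h$. With $n_i$ as in Example 4, uniform continuity of $h^{-1}$ gives $\varphi^{n_i}\to\mathrm{Id}$ uniformly. So nothing conjugate to a rotation can be a counterexample, and the limit in the definition must be used in an essential way.

Now try to prove rigidity of a limit. Let $\varphi_m=h_m^{-1}R_{\alpha_m}h_m\to\varphi$, suppose $q_m\alpha_m=0$ with $q_m\to\infty$, and put $\varepsilon_m=d_{C^0}(\varphi,\varphi_m)$. Let $L\ge1$ be a Lipschitz constant of $\varphi$. From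
$$d(\varphi^{j+1}x,\varphi_m^{j+1}x)\le d(\varphi(\varphi^jx),\varphi(\varphi_m^jx))+d(\varphi(\varphi_m^jx),\varphi_m(\varphi_m^jx))\le L\,d(\varphi^jx,\varphi_m^jx)+\varepsilon_m$$
and $\varphi_m^{q_m}=\mathrm{Id}$ we get
$$d_{C^0}(\varphi^{q_m},\mathrm{Id})\le(1+L+\dots+L^{q_m-1})\,\varepsilon_m\le q_mL^{q_m}\varepsilon_m. \tag{1}$$
This tends to $0$ if $\varepsilon_m$ is eventually below $e^{-cq_m}$ for every $c$. It says nothing when $\varepsilon_m$ is only as small as a negative power of $q_m$. That leaves room for a counterexample in which the steps are polynomially small but exponential amplification takes place inside the dynamics. We shall build one.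

## 4. Infinitely many fixed points of the action exclude AKPRs

We first prove (ii)$\Rightarrow$(i) of Theorem B, which holds in any rank.

**Proposition 1.** If the action has infinitely many fixed points, it admits no AKPR.

*Proof.* The fixed set of a torus acting by symplectomorphisms is a closed symplectic submanifold with finitely many components. Being infinite, it has a component $F$ which is a closed connected symplectic submanifold of dimension $2e>0$. Let $\varphi_m=h_m^{-1}R_{\alpha_m}h_m\to\varphi$, even only in $C^0$. Then $F_m=h_m^{-1}(F)$ is closed, connected and symplectic, and consists of fixed points of $\varphi_m$.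

**Step 1: the sets $F_m$ do not shrink.** Let $0<\rho_0<$ the injectivity radius of $M$. If $\operatorname{diam}F_m<\rho_0$, then $F_m$ lies in a geodesic ball of radius $\rho_0$ around one of its points. The ball is contractible, so $\omega=d\beta$ on it, hence $\omega^e=d(\beta\wedge\omega^{e-1})$ and $\int_{F_m}\omega^e=0$ by Stokes. But $\omega^e$ is a volume form on $F_m$, a contradiction. So $F_m$ contains two points at distance at least $\rho_0$.

**Step 2: the limit inherits a continuum of fixed points.** Let $p_m$ be one of these two points. Since $F_m$ is connected, for each $t\in[0,\rho_0]$ there is $z_m^t\in F_m$ with $d(p_m,z_m^t)=t$. Pass to a subsequence with $p_m\to p$. For each $t$, a limit point $z^t$ of $(z_m^t)_m$ satisfies $d(p,z^t)=t$, and $\varphi(z^t)=z^t$ because $\varphi_m(z_m^t)=z_m^t$ and $\varphi_m\to\varphi$ uniformly. So $\varphi$ has infinitely many fixed points and is not a pseudo-rotation. $\square$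

*Example 7.* Let $\mathbb T^2$ rotate the first two factors of $S^2\times S^2\times S^2$. The rank is $2$, the fixed set is four copies of $S^2$, and no AKPR exists.

Since (iii)$\Rightarrow$(ii) is trivial, what remains is (i)$\Rightarrow$(iii) and Theorem A.

## 5. Reduction to $\mathbb T^2$ and a chart around a free orbit

From now on the action has rank $\ge2$ and finitely many fixed points.

**Step 1: reduce to a 2-torus with the same fixed points.** Replace $\mathbb T^k$ by $\mathbb T^k/\ker R$; elements of the quotient lift to $\mathbb T^k$, so nothing is lost. Now the action is effective and $k\ge2$. A torus acting on a compact manifold has finitely many isotropy groups, hence finitely many isotropy subalgebras. The isotropy group of a non-fixed point is a proper closed subgroup of the connected group $\mathbb T^k$, so its Lie algebra is a proper rational subspace. Finitely many proper subspaces do not cover $\mathbb Q^k$, so some rational vector avoids them all. It generates a circle $S$ with $\mathrm{Fix}(S)=\mathrm{Fix}(\mathbb T^k)$.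 Choose a 2-torus containing $S$ (the exponential of a rational plane through the vector). It acts effectively, and its fixed set lies between $\mathrm{Fix}(\mathbb T^k)$ and $\mathrm{Fix}(S)$, so it is the same finite set. From now on $\alpha$ lies in this 2-torus, identified with $\mathbb T^2$.

**Step 2: show that symplectic isotopies are Hamiltonian.** The moment map of $S$ has the finite set $\mathrm{Fix}(S)$ as critical set. At such a point the linearized circle action has nonzero weights, and the Hessian is nondegenerate with even index. So $M$ has a cell structure without 1-cells. Hence $M$ is simply connected, $H^1(M;\mathbb R)=0$ and $\operatorname{Symp}_0=\operatorname{Ham}$.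

**Step 3: find the chart.** Orbits of a Hamiltonian torus action are isotropic. The principal isotropy group fixes an open dense set pointwise (the torus is abelian), so for an effective action it is trivial, and some orbit is free. By the Marle–Guillemin–Sternberg normal form at a free orbit there are $r>0$ and an invariant open set
$$U\cong\mathbb T^2\times(-4r,4r)^2\times B\ni(x_1,x_2,I_1,I_2,v),\qquad\omega=dx_1\wedge dI_1+dx_2\wedge dI_2+\omega_B, \tag{2}$$
where $B$ is a ball about $0$ in a symplectic vector space with constant form $\omega_B$ (a point if $\dim M=4$), and $R_\alpha$ acts by $x\mapsto x+\alpha$. In particular $\mathbb T^2$ acts freely on $U$.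

*Example 8.* For $S^2\times S^2$ no normal form is needed. By Example 1, $x_i$ is the angle, $I_i$ the normalized height, zero at the middle of its range, and $4r$ is at most half the smaller of the two areas.

Fix $\lambda,\tilde\lambda\in C_c^\infty(B,[0,1])$ with $\lambda=1$ near $0$ and $\tilde\lambda=1$ near $\operatorname{supp}\lambda$ (both $\equiv1$ if $B$ is a point). Everything will happen in the compact set
$$K=\{|I_1|,|I_2|\le3r,\ v\in\operatorname{supp}\tilde\lambda\}\subset U .$$
$C^s$ norms of functions and of displacements (map minus identity) are taken in the coordinates (2).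

The map will be modified in countably many disjoint invariant sets, the *bands*. In a band one pair of coordinates is the *base*, written $(x,I)$, and the other is the *fibre*, written $y=(\theta,J)$. In the *odd type*, $(x,I)=(x_1,I_1)$ and $(\theta,J)=(x_2,I_2)$; in the *even type* the roles are exchanged. With this notation $R_{(s,t)}$ is $x\mapsto x+s$, $\theta\mapsto\theta+t$. Fix once and for all the following smooth functions:

- $\psi:\mathbb T\to[0,1]$, supported in $[\frac14,\frac34]$, with $\psi=1$ on $[\frac38,\frac58]$;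
- $\ell:\mathbb T\to\mathbb R$ with $\ell(\nu)=\nu$ for $\nu\in[\frac18,\frac78]$;
- $\rho\in C_c^\infty(-r,r)$ with $\rho(J)=J$ for $|J|\le r/2$, and $\kappa\in C_c^\infty(-2r,2r)$ with $\kappa(J)=J$ for $|J|\le r$;
- $\chi_0\in C_c^\infty((-\frac14,\frac14),[0,1])$, $=1$ on $[-\frac18,\frac18]$, and $\tilde\chi_0\in C_c^\infty((-1,1),[0,1])$, $=1$ on $[-\frac12,\frac12]$;
- $\tau:\mathbb R\to[-2,2]$ with bounded derivatives of all orders and $\tau(s)=s$ for $|s|\le1$.

## 6. A saddle flow on the fibre and its escape time

The amplification comes from a hyperbolic flow on the fibre. For a positive integer $D$ let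
$$E(\theta,J)=-\tfrac1{2\pi D}\,\rho(J)\sin(2\pi D\theta).$$
With $\vartheta=2\pi D\theta$ its flow is $\dot J=\rho(J)\cos\vartheta$, $\dot\vartheta=-\rho'(J)\sin\vartheta$. The point $(\vartheta,J)=(0,0)$ is a saddle with unstable direction $\vartheta=0$: along $\vartheta=0$ one has $\dot J=J$ while $|J|\le r/2$. Suppose we flow forward along $\vartheta=0$, then displace $\vartheta$ a little to $\sigma$, then flow backward. The backward flow first retraces its steps, but the error $\sigma$ grows exponentially, and near $\vartheta=\pi$ the backward flow pushes $J$ up. The next lemma gives the time this takes.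

**Lemma 2.** Let $0<J_0\le r/8$. There is a continuous $2\pi$-periodic function $t_*:\mathbb R\to(0,\infty]$, finite exactly off $2\pi\mathbb Z$, such that for $\sigma\notin2\pi\mathbb Z$ the map $\phi_E^{-t_*(\sigma)}$ sends the point $(\vartheta,J)=(\sigma,J_0)$ to a point of height $J=r/2$, and
$$t_*(2\pi u)\le\log\frac{r}{8J_0\|u\|^2}\qquad(u\notin\mathbb Z). \tag{3}$$

*Proof.* While $|J|\le r/2$ the backward flow is $J'=-J\cos\vartheta$, $\vartheta'=\sin\vartheta$. Write $C=\cos\frac\sigma2$, $S=\sin\frac\sigma2$. I claim that the solution from $(\sigma,J_0)$ is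
$$\tan\tfrac{\vartheta(t)}2=e^t\tan\tfrac\sigma2,\qquad J(t)=J_0\big(e^{-t}C^2+e^tS^2\big). \tag{4}$$
Indeed $\frac{d}{dt}\tan\frac\vartheta2=\frac12\sec^2\frac\vartheta2\,\sin\vartheta=\tan\frac\vartheta2$. Further
$$\cos\vartheta(t)=\frac{1-\tan^2(\vartheta/2)}{1+\tan^2(\vartheta/2)}=\frac{C^2e^{-t}-S^2e^t}{C^2e^{-t}+S^2e^t},$$
so $-J\cos\vartheta=J_0(-e^{-t}C^2+e^tS^2)=J'$. If $\sigma\equiv\pi$, then $\vartheta$ is constant and $J=J_0e^t$, in agreement.

For $\sigma\notin2\pi\mathbb Z$ the formula for $J(t)$ is strictly convex in $t$, is $J_0<r/2$ at $t=0$ and tends to $\infty$. So there is exactly one $t>0$ with $J(t)=r/2$; call it $t_*(\sigma)$. The crossing is transverse, so $t_*$ is continuous off $2\pi\mathbb Z$ by the implicit function theorem. By convexity $0<J\le r/2$ on $[0,t_*]$, so (4) is valid there. Put $t_*=\infty$ on $2\pi\mathbb Z$.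

Near $2\pi\mathbb Z$: from $\frac r2=J(t_*)\le J_0(1+e^{t_*}S^2)$ and $\frac r{2J_0}\ge4$ we get $e^{t_*}S^2\ge3$, so $t_*\to\infty$ as $\sigma\to2\pi\mathbb Z$. Hence $t_*$ is continuous into $(0,\infty]$. Finally $J_0e^{t_*}S^2\le\frac r2$. With $\sigma=2\pi u$ and $|\sin\pi u|\ge2\|u\|$ this gives $e^{t_*}\le\frac{r}{2J_0\cdot4\|u\|^2}$, which is (3). $\square$

*Example 9.* For the largest displacement, $\sigma=\pi$, the formula gives $t_*=\log\frac{r}{2J_0}$, which is equality in (3) with $\|u\|=\frac12$.

So a displacement as small as a power of $1/V$ is brought to a fixed height in time $O(\log V)$. Time $V$ is far more than enough.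

## 7. The amplifier, and why it cannot be used alone

**Data of a band.** Positive integers $Q,D,V$; numbers $c\in(2r,3r)$ and $w>0$ with $[c-w,c+w]\subset(2r,3r)$; frequencies $a=\frac pQ+\eta$ (base) and $b=\frac{p'}D+\delta$ (fibre) with $p,p'\in\mathbb Z$ and $\eta,\delta>0$. Put $\alpha=(a,b)$ in the notation of the band, and
$$\xi=Q\eta,\qquad\mu=\frac{D\delta}\xi,\qquad r_0=\min\big(\tfrac r8,\tfrac12\big),\qquad J_0=r_0V^{-4}\le\tfrac r8 .$$
Each step of $R_\alpha$ advances the angle $Qx$ by $\xi$ modulo $1$, and $D\theta$ by $D\delta$ modulo $1$. One turn of $Qx$ takes about $1/\xi$ steps, during which $D\theta$ drifts by $\mu$.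

**The amplifier.** Let
$$\hat E=V^{-4}\tau(V^4E),\quad\Psi(x)=V\psi(Qx),\quad A(x,I)=\Psi(x)\,\chi_0\big(\tfrac{I-c}w\big),\quad G_1=A(x,I)\,\hat E(y)\,\lambda(v),$$
and let $g_1$ be the time-1 map of $G_1$. The factors $A,\hat E,\lambda$ depend on separate symplectic factors, so they Poisson-commute and each is conserved by the flow of $G_1$. Since $X_{G_1}=\hat E\lambda X_A+A\lambda X_{\hat E}+A\hat EX_\lambda$,
$$g_1^{\pm1}(x,I,y,v)=\big(\phi_A^{\pm\hat E\lambda}(x,I),\ \phi_{\hat E}^{\pm A\lambda}(y),\ \phi_\lambda^{\pm A\hat E}(v)\big), \tag{5}$$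
with the times evaluated at the initial point. So $g_1$ flows the fibre along the saddle flow for a time between $0$ and $V$ depending on $x$. The truncation $\tau$ leaves $\hat E=E$ on $\{|E|<V^{-4}\}$, which is where we shall work, and keeps the time $\hat E\lambda$ of the base flow below $2V^{-4}$. Without it the flow $\phi_A^{E\lambda}$, with $A$ of size $V$, would run for a time not small in $V$, and the Grönwall bounds of Section 9 would be exponential in $V$.

**The first attempt.** Take $\tilde f=g_1^{-1}R_\alpha g_1$. Its $n$-th iterate flows the fibre forward for time $\Psi(x)$, rotates, and flows it backward for time $\Psi(x+na)$. The rotation of the fibre in between is the displacement to be amplified. The trouble is that the same happens already at $n=1$.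

**Claim.** If $0<D\delta\le\frac12$ and $\frac{r}{8r_0}\frac{V^4}{(D\delta)^2}<e^V$, there is $z$ with $J(z)\in(0,\frac r8]$ and $J(\tilde f(z))=\frac r2$.

*Proof.* Let $\sigma=2\pi D\delta$. By (3), $T'=t_*(\sigma)<V$. Since $\Psi$ takes all values in $[0,V]$, choose $x'$ with $\Psi(x')=T'$. Let $x=x'-a$, $T=\Psi(x)$, and $z=(x,\,I=c,\,\theta=0,\,J=J_0e^{-T},\,v=0)$. At $z$ we have $E=\hat E=0$, $A=T$, $\lambda=1$, and $d\hat E=dE$ on $\{E=0\}$. So $g_1$ moves only the fibre, along $\theta=0$ where $\dot J=J$, and $g_1(z)=(x,c,0,J_0,0)$. Then $R_\alpha$ gives $(x',c,b,J_0,0)$, and $2\pi Db\equiv\sigma$. There $A=T'$, $\lambda=1$, $d\lambda=0$, and $|E|\le\frac{J_0}{2\pi D}<V^{-4}$ because $r_0\le\frac12$. So by (5) $g_1^{-1}$ moves the fibre point by $\phi_E^{-T'}$ from $(\vartheta,J)=(\sigma,J_0)$, and by Lemma 2 the final height is $r/2$. $\square$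

Since $R_\alpha$ preserves $J$, such an $\tilde f$ is not $C^0$-close to $R_\alpha$. For the maps to converge this way, $\delta$ would have to be exponentially small in $V$, whereas we want to work with a $\delta$ that is polynomially small. The amplifier reacts to the drift $\delta$ of a single step exactly as it reacts to the displacement accumulated over a long time. *The fibre must not drift while the amplifier is on.*

The rotation by $p'/D$ is harmless: $E$ is $1/D$-periodic in $\theta$, so this rotation commutes with the saddle flow. Only $\delta$ must be stopped. We therefore conjugate by a second map, which postpones the drift: nothing while $Qx\in[\frac14,\frac34]$, where $\Psi$ may be nonzero, and everything during the rest of the turn. Per turn the phase $D\theta$ then receives the kick $\mu$ while the amplifier is off.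

## 8. Stopping the drift: the band map and its factorization

Assume from now on
$$Q,\ D,\ \tfrac1w\le V,\qquad\xi\le\tfrac18,\qquad\tfrac\delta\xi\,Q\,\|\ell'\|_\infty\,r\le\tfrac w{16}. \tag{6}$$
Define
$$\zeta(x)=\tfrac\delta\xi\,\ell(Qx),\qquad G_2=\zeta(x)\,\tilde\chi_0\big(\tfrac{I-c}w\big)\,\kappa(J)\,\tilde\lambda(v),$$
let $g_2$ be the time-1 map of $G_2$, and set
$$g=g_2g_1,\qquad f=g^{-1}R_\alpha g .$$
All supports lie in the compact $R$-invariant set
$$\mathcal B=\{|I-c|\le w,\ |J|\le2r,\ v\in\operatorname{supp}\tilde\lambda\}\subset K .$$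

On the *core* $\{|I-c|\le\frac38w,\ |J|\le r,\ \tilde\lambda=1\text{ near }v\}$ the map $g_2$ is an explicit shear:
$$g_2^{\pm1}(x,I,\theta,J,v)=(x,\ I\mp\zeta'(x)J,\ \theta\pm\zeta(x),\ J,\ v). \tag{7}$$
Indeed, where $|I-c|\le\frac w2$, $|J|\le r$ and $\tilde\lambda=1$ nearby, $G_2$ agrees with $\zeta(x)J$ to first order, and Hamilton's equations are $\dot x=0$, $\dot I=-\zeta'(x)J$, $\dot\theta=\zeta(x)$, $\dot J=0$. By (6), $|\zeta'J|\le\frac w{16}$, so the flow stays in $|I-c|\le\frac7{16}w$ up to time $\pm1$.

The first lemma says that one step of $f$ is a finite-order rotation, followed in separate places by a slow motion seen through $g_1$ and by the kick.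

**Lemma 3.** Let $R_0=R_{(p/Q,\,p'/D)}$, $\Theta=g_1^{-1}R_{(\eta,0)}g_1$, $\Phi_2'=R_\alpha^{-1}g_2^{-1}R_\alpha g_2$ and $\Phi_2=R_{(0,\delta)}\Phi_2'$. Then $f=R_0\,\Theta\,\Phi_2$.

*Proof.* Put $R_*=R_0R_{(\eta,0)}$. Then $R_\alpha=R_*R_{(0,\delta)}$ and $g_2^{-1}R_\alpha g_2=R_\alpha\Phi_2'=R_*\Phi_2$. The map $g_1$ is supported in
$$\mathcal S=\{Qx\in[\tfrac14,\tfrac34],\ |I-c|\le\tfrac w4,\ |J|\le r,\ v\in\operatorname{supp}\lambda\}.$$

**Step 1: the drift is stopped on $\mathcal S$, i.e. $\Phi_2=\mathrm{Id}$ there.** Let $z=(x,I,\theta,J,v)\in\mathcal S$. By (7), $g_2(z)=(x,I-\zeta'(x)J,\theta+\zeta(x),J,v)$, and its $I$-coordinate satisfies $|\cdot-c|\le\frac w4+\frac w{16}\le\frac38w$. After $R_\alpha$ the point is still in the core, so (7) applies again, and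
$$\Phi_2(z)=R_*^{-1}g_2^{-1}R_\alpha g_2(z)=\big(x,\ I+(\zeta'(x+a)-\zeta'(x))J,\ \theta+\delta+\zeta(x)-\zeta(x+a),\ J,\ v\big),$$
where we used $b-\frac{p'}D=\delta$. Now $Q(x+a)\equiv Qx+\xi$, and since $\xi\le\frac18$ both $Qx$ and $Qx+\xi$ lie in $[\frac14,\frac78]$, where $\ell(\nu)=\nu$. Hence $\zeta(x+a)-\zeta(x)=\frac\delta\xi\,\xi=\delta$ and $\zeta'(x+a)=\zeta'(x)$. So $\Phi_2(z)=z$.

**Step 2: $\Phi_2$ commutes with $g_1$.** The bijection $\Phi_2$ fixes $\mathcal S$ pointwise, so it preserves the complement of $\mathcal S$. The bijection $g_1$ fixes the complement pointwise, so it preserves $\mathcal S$. On $\mathcal S$ both $\Phi_2g_1$ and $g_1\Phi_2$ equal $g_1$; off $\mathcal S$ both equal $\Phi_2$.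

**Step 3: $R_0$ commutes with $g_1$.** $G_1$ is $R_0$-invariant, since $\Psi$ is $1/Q$-periodic in $x$ and $\hat E$ is $1/D$-periodic in $\theta$.

**Step 4: assemble.**
$$f=g_1^{-1}(g_2^{-1}R_\alpha g_2)g_1=g_1^{-1}R_*\Phi_2g_1=g_1^{-1}R_*g_1\Phi_2=g_1^{-1}R_0R_{(\eta,0)}g_1\Phi_2=R_0\Theta\Phi_2.\qquad\square$$

## 9. One step is polynomially small

The purpose of this section is to show that, despite the amplification $e^V$ hidden in $g_1$, the map $f$ differs from $R_\alpha$ only by (power of $V$)$\,\times\,$(small frequencies), in every $C^s$.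

**Lemma 4.** There are constants $C_s,n_s$, depending only on $s$, the chart and the fixed functions, such that
$$\|R_\alpha^{-1}f-\mathrm{Id}\|_{C^s}\le C_sV^{n_s}\big(\eta+\tfrac\delta\xi\big)\qquad\text{whenever the right side is}\le1. \tag{8}$$

*Proof.* Below, $C_s$ and $n_s$ may increase from line to line.

**Step 1: two elementary facts.**

(a) *If $H_t$ is supported in $K$ and $\varepsilon=\sup_t|H_t|_{C^{s+1}}\le1$, its time-1 map is $C_s\varepsilon$-close to $\mathrm{Id}$ in $C^s$.* Let $X_t$ be the vector field, $|X_t|_{C^s}\le C\varepsilon$, with flow $\phi^t$. The case of no derivatives is clear by integrating $X_t$. For a multi-index $|\beta|\ge1$,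
$$\partial_t\partial^\beta\phi^t=DX_t(\phi^t)\,\partial^\beta\phi^t+P_\beta,$$
where $P_\beta$ is a sum of terms $D^iX_t(\phi^t)$, $2\le i\le|\beta|$, applied to derivatives of $\phi^t$ of order $<|\beta|$. By induction on $|\beta|$ and Grönwall, all derivatives of order $\le s$ are bounded by $C_s$. Then the right side is at most $C_s\varepsilon$, and integrating from $t=0$, where $\phi^0=\mathrm{Id}$, gives the claim.

(b) *The composition of two maps at $C^s$-distance $\varepsilon_1,\varepsilon_2\le1$ from $\mathrm{Id}$ is $C_s(\varepsilon_1+\varepsilon_2)$-close to $\mathrm{Id}$.* This follows from $f_1f_2-\mathrm{Id}=(f_1-\mathrm{Id})\circ f_2+(f_2-\mathrm{Id})$ and the chain rule, since the derivatives of $f_2$ are bounded. Conjugation by a rotation is a translation of the coordinates and does not change norms.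

**Step 2: split the step into two pieces.** Let $\Theta'=R_{(-\eta,0)}\Theta$. Since $R_\alpha=R_0R_{(\eta,0)}R_{(0,\delta)}$, Lemma 3 gives
$$R_\alpha^{-1}f=R_{(0,-\delta)}R_{(-\eta,0)}\,R_{(\eta,0)}\Theta'\,R_{(0,\delta)}\Phi_2'=\big(R_{(0,-\delta)}\Theta'R_{(0,\delta)}\big)\,\Phi_2' .$$
By (b) it suffices to bound $\Phi_2'$ and $\Theta'$.

**Step 3: the kick $\Phi_2'$.** Each $x$-derivative of $G_2$ costs at most a factor $CQ\le CV$ and each $I$-derivative at most $C/w\le CV$, so $|G_2|_{C^{s+1}}\le C_s\frac\delta\xi V^{s+1}$. The maps $g_2^{\pm1}$ are the time-1 maps of $\pm G_2$, and $\Phi_2'=(R_\alpha^{-1}g_2^{-1}R_\alpha)g_2$. By (a) and (b), $\|\Phi_2'-\mathrm{Id}\|_{C^s}\le C_sV^{s+1}\delta/\xi$.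

**Step 4: reduce $\Theta'$ to a bound on one function.** On $U$, $R_{(t,0)}$ is the flow of $I$, so $\Theta_t=g_1^{-1}R_{(t,0)}g_1$ is the flow of $I\circ g_1=:I+H$, where $H$ is supported in $\mathcal S$. Differentiate $\Theta_t'=R_{(-t,0)}\Theta_t$. Because $R_{(-t,0)}$ preserves $X_I$ and carries $X_H$ to $X_{H\circ R_{(t,0)}}$,
$$\tfrac{d}{dt}\Theta_t'=-X_I(\Theta_t')+X_I(\Theta'_t)+X_{H\circ R_{(t,0)}}(\Theta_t')=X_{H\circ R_{(t,0)}}(\Theta_t').$$
So $\Theta'=\Theta'_\eta$ is the time-1 map of $\eta H\circ R_{(\eta t,0)}$. By (a) it suffices to show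
$$|H|_{C^{s+1}}\le C_sV^{n_s}.$$

**Step 5: only the base component of $g_1$ enters $H$.** This is why the factor $e^V$ does not appear. Let $\bar A=V^{-4}A$. By (5),
$$H=\bar P\big(\tau(V^4E(y))\lambda(v),\,x,\,I\big)-I,$$
where $\bar P(\sigma,x,I)$ is the $I$-component of $\phi^\sigma_{\bar A}(x,I)$, and $|\sigma|\le2$ for the values that occur. Since $Q,1/w\le V$, $|\bar A|_{C^j}\le C_jV^{-4}\cdot V\cdot V^j=C_jV^{j-3}$. So $X=X_{\bar A}$ satisfies $|X|_{C^1}\le C$ and $|X|_{C^j}\le C_jV^j$.

**Step 6: the base flow has polynomially bounded derivatives.** The claim is that all derivatives of $\phi_{\bar A}^\sigma(x,I)$ in $(\sigma,x,I)$ of order $1\le i\le j$ are at most $C_jV^{n_j}$ for $|\sigma|\le2$. For derivatives in $(x,I)$, induct on $|\beta|$ in $\partial_\sigma\partial^\beta\phi^\sigma=DX(\phi^\sigma)\partial^\beta\phi^\sigma+P_\beta$, with $P_\beta$ as in (a). Here $|DX|\le C$, and by induction $|P_\beta|\le C_\beta V^{n_\beta}$ (with $P_\beta=0$ if $|\beta|=1$). Grönwall on $|\sigma|\le2$ multiplies only by a constant. Derivatives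 involving $\sigma$ follow from $\partial_\sigma\phi^\sigma=X(\phi^\sigma)$ by repeated differentiation and the chain rule.

**Step 7: conclude.** Since $D\le V$, $|V^4E|_{C^j}\le C_jV^{4+j}$. A $j$-th derivative of $\tau(V^4E)$, $j\geq 1$, is a sum of products of at most $j$ factors whose orders add up to $j$, so $|\tau(V^4E)|_{C^j}\le C_jV^{5j}$. With Step 6 and the chain rule, the derivatives of $H$ of order between $1$ and $s+1$ are at most $C_sV^{n_s}$. Its sup norm is at most $w/2$, because $\phi_A$ preserves $\{|I-c|\le w/4\}$ and is the identity elsewhere; and $w$ is bounded. With $C_s,n_s$ taken large enough, the assumption that the right side of (8) is at most $1$ makes all uses of (a) and (b) legitimate. $\square$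

## 10. At long times some point escapes

Now the amplification is put to use. After about $j$ turns of the base the phase $D\theta$ has been kicked by $j\mu$. If $j\mu$ is not extremely close to an integer, the argument of Section 7 applies at time $n$.

**Lemma 5.** Let $n\in\mathbb N$ with $n\xi\ge1$. Suppose that for all integers $1\le j\le n\xi+1$
$$\frac r{8r_0}\,\frac{V^4}{\|j\mu\|^2}<e^V. \tag{9}$$
Then there is $z\in\mathcal B$ with $J(z)\in(0,\frac r8]$, $f^n(z)\in\mathcal B$ and $J(f^n(z))=\frac r2$.

*Proof.* Let $t_*$ be the function of Lemma 2 for $J_0=r_0V^{-4}$. With this $J_0$, (3) reads $t_*(2\pi u)\le\log\frac{rV^4}{8r_0\|u\|^2}$.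

**Step 1: express the phase shift as a function of the arrival point.** For $x'\in\mathbb T$ put
$$x=x'-na,\qquad s(x')=nb+\zeta(x)-\zeta(x'),\qquad\sigma(x')=2\pi D\,s(x').$$
Then $\sigma$ is continuous modulo $2\pi$, so $t_*\circ\sigma$ is continuous. Note $Qx\equiv Qx'-n\xi$.

**Step 2: find an arrival point on the plateau of $\Psi$ where the shift is $j\mu$.** When $\nu'$ runs over $[\frac38,\frac58]$, $\nu'-n\xi$ runs over a closed arc of length $\frac14$ in $\mathbb T$. This is not contained in the open arc $(-\frac18,\frac18)$ of the same length. So there are $\nu'\in[\frac38,\frac58]$ and $j\in\mathbb Z$ with $\nu'-n\xi+j\in[\frac18,\frac78]$. Then $j\in[n\xi-\frac12,n\xi+\frac12]$, and since $n\xi\ge1$, $1\le j\le n\xi+1$. Choose $x_1'$ with $Qx_1'\equiv\nu'$. Both $\zeta$-values are computed with $\ell(\nu)=\nu$: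
$$s(x_1')=nb+\tfrac\delta\xi\big[(\nu'-n\xi+j)-\nu'\big]=\tfrac{np'}D+n\delta+\tfrac{j\delta}\xi-n\delta,\qquad\text{so}\quad Ds(x_1')\equiv j\mu\pmod1 .$$
By (9) and (3), $t_*(\sigma(x_1'))<V=\Psi(x_1')$.

**Step 3: make the amplification time exactly right.** Move $x'$ continuously from $x_1'$ to a point with $Qx'\equiv\frac34$, where $\Psi=0<t_*\circ\sigma$. The continuous function $\Psi-t_*\circ\sigma$ with values in $[-\infty,\infty)$ is positive at the start and negative at the end. So at some $x'$ on the way
$$T':=\Psi(x')=t_*(\sigma(x'))\in(0,V].$$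
Fix this $x'$, and put $x=x'-na$, $T=\Psi(x)\ge0$.

**Step 4: follow the orbit of a point on the unstable line.** Let $z=(x,\ I=c,\ \theta=0,\ J=J_0e^{-T},\ v=0)$. We compute $f^n(z)=g_1^{-1}g_2^{-1}R_{n\alpha}g_2g_1(z)$.

At $z$: $E=\hat E=0$, $A=T$, $\lambda=1$, and $d\hat E=dE$ on $\{E=0\}$. By (5), $g_1$ moves only the fibre point, by $\phi_E^T$ along $\theta=0$, where $\dot J=J$. So $g_1(z)=(x,c,0,J_0,0)$.

Next apply (7), rotate by $n\alpha$, and apply (7) again. The intermediate points have $|I-c|\le\frac w{16}$, $J=J_0\le r$, $v=0$, so they lie in the core, and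
$$g_2^{-1}R_{n\alpha}g_2g_1(z)=\big(x',\ I'',\ s(x'),\ J_0,\ 0\big),\qquad I''=c+(\zeta'(x')-\zeta'(x))J_0,\qquad|I''-c|\le\tfrac w8 .$$

Finally apply $g_1^{-1}$. Since $|I''-c|\le\frac w8$, $A(x',I'')=\Psi(x')=T'$. At $v=0$ we have $\lambda=1$ and $d\lambda=0$, so $v=0$ persists. The base point moves by the flow of $A$ and stays in $\operatorname{supp}A\subset\{|I-c|\le\frac w4\}$. The fibre point moves by $\phi_{\hat E}^{-T'}$. It has $|E|\le\frac{J_0}{2\pi D}<V^{-4}$, and $\hat E=E$ on $\{|E|<V^{-4}\}$, a set invariant under the flow, so it moves by $\phi_E^{-T'}$ from $(\vartheta,J)=(\sigma(x'),J_0)$. As $T'=t_*(\sigma(x'))$, Lemma 2 gives final height $J=\frac r2$.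

So $J(f^n(z))=\frac r2$, both $z$ and $f^n(z)$ lie in $\mathcal B$, and $0<J(z)\le J_0\le\frac r8$. $\square$

## 11. Two frequencies for infinitely many bands

A single band map is conjugate to a rotation, hence rigid by Section 3. So condition (9) must eventually fail for each fixed band. We need a sequence of bands such that band $m$ serves the times $n\in[1/\xi_m,1/\xi_{m+1}]$, all with the same $\alpha$.

**Choice of integers.** Let $k_m=m+10$, $Q_1=D_1=1$, $V_1$ a large power of $2$, and for $m\ge1$
$$D_{m+1}=V_m^{k_m},\qquad Q_{m+1}=V_m^{3k_m}=D_{m+1}^3,\qquad V_{m+1}=V_m^{4k_m}.$$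
For instance $D_2=V_1^{11}$, $Q_2=V_1^{33}$, $V_2=V_1^{44}$, then $D_3=V_1^{528}$, $Q_3=V_1^{1584}$, $V_3=V_1^{2112}$. All are powers of $2$, $Q_m,D_m\le V_m$, and $D_2<Q_2<D_3<Q_3<\cdots$ with consecutive ratios $\ge4$. Also $D_m\mid Q_m\mid D_{m+1}$.

**Choice of positions.** Put $w_m=r2^{-m-2}$, $c_m=2r+r2^{-m}$. The intervals $[c_m-w_m,c_m+w_m]=2r+r2^{-m}[\frac34,\frac54]$ lie in $(2r,3r)$ and are pairwise disjoint, since $\frac34>\frac12\cdot\frac54$.

**Choice of frequencies.** Put
$$\alpha_1=\sum_{m\text{ odd}}\frac1{Q_m}+\sum_{m\text{ even}}\frac1{D_m},\qquad\alpha_2=\sum_{m\text{ even}}\frac1{Q_m}+\sum_{m\text{ odd}}\frac1{D_m},\qquad\alpha=(\alpha_1,\alpha_2).$$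
Band $m$ has odd or even type according to the parity of $m$. Its base frequency $a$ is $\alpha_1$ for $m$ odd and $\alpha_2$ for $m$ even; its fibre frequency $b$ is the other one. Cut both series after the terms of index $m$. In $a$ the last term kept is $1/Q_m$ and all denominators kept divide $Q_m$. In $b$ the last term kept is $1/D_m$, and all denominators kept divide $D_m$, because $Q_{m-1}\mid D_m$. Thus $a=\frac{p_m}{Q_m}+\eta_m$ and $b=\frac{p'_m}{D_m}+\delta_m$. Since the roles of $\alpha_1,\alpha_2$ are exchanged for $m+1$, the tails are linked by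
$$\eta_m=\tfrac1{D_{m+1}}+\delta_{m+1},\quad\delta_m=\tfrac1{Q_{m+1}}+\eta_{m+1},\qquad\eta_m\in\big(\tfrac1{D_{m+1}},\tfrac2{D_{m+1}}\big),\quad\delta_m\in\big(\tfrac1{Q_{m+1}},\tfrac2{Q_{m+1}}\big). \tag{10}$$
The bounds hold because consecutive terms of each tail decrease by factors of at least $4$. Let $\xi_m=Q_m\eta_m$ and $\mu_m=D_m\delta_m/\xi_m$.

**Step 1: $\xi_m$ decreases to $0$.** By (10), $V_m^{-k_m}\le Q_m/D_{m+1}<\xi_m\le2V_m^{1-k_m}$. Hence
$$\xi_{m+1}\le2V_{m+1}^{1-k_{m+1}}=2V_m^{-4k_m(k_{m+1}-1)}<V_m^{-k_m}<\xi_m .$$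
So $\xi_m$ decreases strictly to $0$, and $\xi_m\le\xi_1\le2V_1^{-10}\le\frac18$.

**Step 2: condition (6) holds for every band.** We have
$$\frac{\delta_m}{\xi_m}\le\frac{2D_{m+1}}{Q_mQ_{m+1}}\le2V_m^{-2k_m},\qquad\frac{\delta_m}{\xi_m}\,Q_m\le2V_m^{-2k_m}.$$
Since $V_m\ge V_1^{4^{m-1}}\ge V_1^m$, the choice $V_1\ge8\max(1,1/r)$ gives $V_m\ge8^m\max(1,1/r)\ge2^{m+2}/r=1/w_m$. For $V_1$ large, also $2V_m^{-2k_m}\|\ell'\|_\infty r\le\frac1{16V_m}\le\frac{w_m}{16}$ for all $m$, because $2k_m\ge22$. With $Q_m,D_m\le V_m$ and Step 1, all of (6) holds.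

**Step 3: bound $\|j\mu_m\|$ from below over the whole range of band $m$.** To leading order $\mu_m$ is $1/N$ for an integer $N$. The danger is $j$ a multiple of $N$, and what saves us there is a tiny correction, of size $\xi_{m+1}$, whose multiples do not wrap around before the next band takes over.

**Lemma 6.** If $1\le j\le\xi_m/\xi_{m+1}+1$, then $\|j\mu_m\|\ge\frac1{2D_{m+2}}=\frac12V_m^{-4k_mk_{m+1}}$.

*Proof.* Let $N=\frac{Q_mQ_{m+1}}{D_mD_{m+1}}=\frac{Q_mD_{m+1}^2}{D_m}$, a positive integer, and $d=D_{m+1}\delta_{m+1}$. By (10), $\delta_m=\frac{1+\xi_{m+1}}{Q_{m+1}}$ and $\eta_m=\frac{1+d}{D_{m+1}}$, so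
$$\mu_m=\frac{D_m\delta_m}{Q_m\eta_m}=\frac1N\cdot\frac{1+\xi_{m+1}}{1+d}=\frac{1+u}N,\qquad u=\frac{\xi_{m+1}-d}{1+d}.$$
Next we check that $u$ is comparable to $\xi_{m+1}$. Since $\xi_{m+1}\ge Q_{m+1}/D_{m+2}\ge1/D_{m+2}$ and $d\le2D_{m+1}/Q_{m+2}$,
$$\frac d{\xi_{m+1}}\le\frac{2D_{m+1}D_{m+2}}{Q_{m+2}}=\frac{2D_{m+1}}{D_{m+2}^2}\le\frac14 .$$
So $d\le\frac1{32}$, $u\ge\frac{3/4}{33/32}\xi_{m+1}\ge\frac12\xi_{m+1}$ and $u\le\xi_{m+1}$. Hence $0<ju\le\xi_m+\xi_{m+1}\le\frac14$, that is,
$$j\mu_m=\frac jN+\frac{ju}N,\qquad0<\frac{ju}N\le\frac1{4N}.$$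
If $N\nmid j$, then $\|j\mu_m\|\ge\frac1N-\frac1{4N}=\frac3{4N}$. Here $N\le V_mV_m^{2k_m}\le V_mV_{m+1}$, and $D_{m+2}=V_{m+1}^{k_{m+1}}\ge V_mV_{m+1}$, so $\frac3{4N}\ge\frac1{2D_{m+2}}$. If $N\mid j$, then $j\ge N$ and $\|j\mu_m\|=\frac{ju}N\ge u\ge\frac{\xi_{m+1}}2\ge\frac1{2D_{m+2}}$. $\square$

**Step 4: condition (9) holds for $n\in[1/\xi_m,1/\xi_{m+1}]$.** For such integers $n$ we have $n\xi_m+1\le\xi_m/\xi_{m+1}+1$, so Lemma 6 applies to every $j$ in (9). Thus (9) for band $m$ follows from
$$\frac r{2r_0}\,V_m^{4+8k_mk_{m+1}}<e^{V_m}. \tag{11}$$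
To see that (11) holds for all $m$ if $V_1$ is large, let $L=|\log\frac r{2r_0}|$. For $V_1\ge16$ we have $1\le\log V_m\le V_m^{1/2}$. After taking logarithms in (11) it therefore suffices that $L+4+8(m+10)(m+11)<V_m^{1/2}$. The left side is at most $(L+4+8\cdot11\cdot12)m^2=(L+1060)m^2$. On the right, using $4^{m-1}\ge m$ and $4^{m-1}\ge m^2$,
$$V_m^{1/2}\ge V_1^{m/2}=V_1^{1/2}V_1^{(m-1)/2}\ge V_1^{1/2}4^{m-1}\ge V_1^{1/2}m^2 .$$
So $V_1^{1/2}>L+1060$ suffices. Fix $V_1$ satisfying this and the demands of Steps 1 and 2.

**Step 5: $1,\alpha_1,\alpha_2$ are rationally independent.** Suppose $q_0+q_1\alpha_1+q_2\alpha_2=0$ with $q_i\in\mathbb Z$. Let $m$ be odd and multiply by $Q_m$; recall $D_m\mid Q_m$. Then $Q_m(q_1\eta_m+q_2\delta_m)$ is an integer. It tends to $0$, since $Q_m\eta_m=\xi_m\to0$ and $\delta_m/\eta_m\le2D_{m+1}/Q_{m+1}\to0$. So $q_1\eta_m+q_2\delta_m=0$ for large odd $m$, and dividing by $\eta_m$ and letting $m\to\infty$ gives $q_1=0$. Even $m$ gives $q_2=0$ in the same way, and then $q_0=0$. By Kronecker's theorem, for each $n\ne0$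 the subgroup generated by $n\alpha$ is dense in $\mathbb T^2$; in particular $n\alpha\ne0$.

## 12. Infinitely many bands glued into one map

Let $g^{(m)}$, $f_m=(g^{(m)})^{-1}R_\alpha g^{(m)}$ and $\mathcal B_m$ be the objects of Sections 7 and 8 for the data of Section 11, and let $\psi_m=R_\alpha^{-1}f_m$. For $m$ odd, $\mathcal B_m=\{|I_1-c_m|\le w_m,\ |I_2|\le2r,\ v\in\operatorname{supp}\tilde\lambda\}$; for $m$ even the indices $1,2$ are exchanged. These compact $R$-invariant sets are pairwise disjoint. For equal parities this is the disjointness of the intervals. For different parities, one set has $I_1\ge c_m-w_m>2r$ and the other $|I_1|\le2r$.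

**Step 1: convergence.** Put $h_m=g^{(1)}\cdots g^{(m)}\in\operatorname{Ham}(M)$ and $\varphi_m=h_m^{-1}R_\alpha h_m$. As the supports are disjoint and the bands invariant, $\varphi_m=f_j$ on $\mathcal B_j$ for $j\le m$ and $\varphi_m=R_\alpha$ elsewhere. That is, $R_\alpha^{-1}\varphi_m=\psi_1\cdots\psi_m$ with disjoint supports in $K$. By (10) and Step 2 of Section 11, $\eta_m+\delta_m/\xi_m\le4V_m^{-k_m}$. So by Lemma 4, for each $s$ and all $m\ge m(s)$,
$$\|\psi_m-\mathrm{Id}\|_{C^s}\le4C_sV_m^{n_s-k_m}.$$
This is summable because $k_m\to\infty$. Here it matters that $n_s$ does not depend on $m$. Passing from $R_\alpha^{-1}\varphi_m$ to $R_\alpha^{-1}\varphi_{m'}$, $m<m'$, changes the displacement by the sum of $\psi_j-\mathrm{Id}$, $m<j\le m'$. So the $\varphi_m$ converge in every $C^s$ to a smooth map $\varphi$ with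
$$\varphi=f_m\ \text{on }\mathcal B_m\text{ for all }m,\qquad\varphi=R_\alpha\ \text{elsewhere}.$$

**Step 2: $\varphi$ is a Hamiltonian diffeomorphism.** It maps each $\mathcal B_m$ bijectively to itself, and likewise the complement of all bands, so it is a bijection. As a $C^1$ limit of symplectomorphisms it preserves $\omega$, so its differential is invertible and $\varphi$ is a symplectomorphism. For large $m$, $\varphi_m^{-1}\varphi$ is a $C^1$-small symplectomorphism, hence lies in $\operatorname{Symp}_0=\operatorname{Ham}$ by Step 2 of Section 5. Since $\varphi_m\in\operatorname{Ham}$, so is $\varphi$.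

**Step 3: the periodic points are the fixed points of the action.** Let $n\ge1$ and $\varphi^n(z)=z$. If $z\in\mathcal B_m$, then $f_m^n(z)=z$, so $R_{n\alpha}$ fixes $g^{(m)}(z)\in U$. This is impossible, since $\mathbb T^2$ acts freely on $U$ and $n\alpha\ne0$. Otherwise $z$ lies in the invariant complement of the bands and $R_{n\alpha}z=z$. The isotropy group of $z$ is closed and contains the dense subgroup generated by $n\alpha$, so $z\in\mathrm{Fix}(\mathbb T^2)$. Conversely, points of $\mathrm{Fix}(\mathbb T^2)$ lie outside $U$, so $\varphi=R_\alpha$ fixes them. Hence $\varphi$ has finitely many periodic points, all fixed, and exactly $4$ for $S^2\times S^2$. It is an AKPR, with $\alpha_m=\alpha$ constant.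

**Step 4: no return to the identity.** For $i=1,2$ the compact sets $\{p\in K:0\le I_i\le\frac r8\}$ and $\{p\in K:I_i=\frac r2\}$ are disjoint. Let $\epsilon_0>0$ be the smaller, over $i=1,2$, of their distances in $M$. Let $n\ge1/\xi_1$ be an integer. Since $\xi_m\downarrow0$, there is $m$ with $1/\xi_m\le n\le1/\xi_{m+1}$. By Step 4 of Section 11, condition (9) holds for band $m$ and all integers $1\le j\le n\xi_m+1$. Lemma 5 gives $z\in\mathcal B_m\subset K$ with $J(z)\in(0,\frac r8]$, $\varphi^n(z)=f_m^n(z)\in\mathcal B_m$ and $J(\varphi^n(z))=\frac r2$, where $J=I_2$ or $I_1$ according to the parity of $m$. Thus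
$$d_{C^0}(\varphi^n,\mathrm{Id})\ge\epsilon_0\qquad\text{for all integers }n\ge1/\xi_1 .$$
Substituting $x=\varphi^{n}(y)$ shows $d_{C^0}(\varphi^{-n},\mathrm{Id})=d_{C^0}(\varphi^n,\mathrm{Id})$, so the same bound holds for $n\le-1/\xi_1$. Hence $\liminf_{|n|\to\infty}d_{C^0}(\varphi^n,\mathrm{Id})\ge\epsilon_0>0$, and $\varphi$ is not $C^0$ rigid.

For $S^2\times S^2$ with the chart of Example 8 this proves Theorem A. For a general action of rank at least $2$ with finitely many fixed points it proves (i)$\Rightarrow$(iii), where $\alpha$ is lifted from the 2-torus of Section 5 to the original torus. Together with the trivial implication (iii)$\Rightarrow$(ii) and Proposition 1, which is (ii)$\Rightarrow$(i), this proves Theorem B. $\blacksquare$
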